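\title{The chromatic profile of short odd cycles}

\begin{abstract}
For $k\ge 2$ and $c\ge 2$, let $\delta_\chi(\mathcal{C}_{2k-1},c)$ be the infimum of those $\alpha$ for which every graph $G$ with no odd cycle of length at most $2k-1$ and with minimum degree at least $\alpha|V(G)|$ is $c$-colorable. B\"ottcher, Frankl, Mergoni Cecchelli, Parczyk and Skokan asked whether $\delta_\chi(\mathcal{C}_{2k-1},3)$ is of order $1/k$ or of order $1/k^2$. We prove that it is of order $1/k^2$: it lies between $(2-o(1))/k^2$ and $6/(k^2-3k+4)$. More generally, $\delta_\chi(\mathcal{C}_{2k-1},c)=\Theta_c(k^{-(c-1)})$ for every $c\ge2$. The upper bounds come from an exchange argument: we take an improper $2$-coloring whose monochromatic edges have the smallest possible neighborhood and compare it with the colorings obtained by repairing it inside a ball. The lower bounds come from weighted generalized Mycielski graphs and from near-antipodal graphs on spheres.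
\end{abstract}

\section{Introduction}\label{sec:intro}

A graph without short odd cycles is bipartite near each of its vertices. If, in addition, every vertex is adjacent to a fixed fraction of all vertices, then there is little room far away from any vertex. Together the two conditions should bound the chromatic number, and the chromatic profile measures how much minimum degree is needed for a given bound.

Graphs are finite and simple. For a family $\mathcal{H}$ of graphs, $G$ is \emph{$\mathcal{H}$-free} if no member of $\mathcal{H}$ is a subgraph of $G$. We write $D(G)$ for the minimum degree of $G$. For an integer $c\ge2$, the \emph{chromatic profile} of $\mathcal{H}$ is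
\[
\delta_\chi(\mathcal{H},c)=\inf\bigl\{\alpha\in[0,1]:\ \text{every $\mathcal{H}$-free $G$ with $D(G)\ge\alpha|V(G)|$ has $\chi(G)\le c$}\bigr\}.
\]
We study the family $\mathcal{C}_{2k-1}=\{C_3,C_5,\dots,C_{2k-1}\}$ for $k\ge2$. A graph is $\mathcal{C}_{2k-1}$-free exactly when its \emph{odd girth}, the length of a shortest odd cycle ($\infty$ for bipartite graphs), is at least $2k+1$. It is convenient to read the definition as
\begin{equation}\label{eq:sup}
\delta_\chi(\mathcal{C}_{2k-1},c)=\sup\Bigl\{\frac{D(G)}{|V(G)|}:\ G\text{ has odd girth at least }2k+1\text{ and }\chi(G)>c\Bigr\}.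
\end{equation}
Indeed, such graphs exist for all $k$ and $c$ (Section~\ref{sec:sphere}); every $\alpha$ below the supremum is refuted by one of them, while every $\alpha$ above it, and also $\alpha=1$, has the required property. So the question is how few vertices, counted in units of the minimum degree, a graph of odd girth at least $2k+1$ and chromatic number greater than $c$ can have.

For $c=2$ the order of magnitude is easy to find. The cycle $C_{2k+1}$ gives $\delta_\chi(\mathcal{C}_{2k-1},2)\ge 2/(2k+1)$, and a short count of disjoint neighborhoods (Lemma~\ref{lem:two}) gives $\delta_\chi(\mathcal{C}_{2k-1},2)\le 2/k$.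

For $c=3$ the role of the cycle is played by a generalized Mycielski graph. Let $N=2k+1$. The graph $M_k$ has vertices $(i,x)$ with \emph{row} $i\in\{1,\dots,k\}$ and \emph{column} $x\in\mathbb{Z}_N$, and one further vertex $w$, the \emph{apex}. Its edges are
\[
(1,x)(1,x\pm1),\qquad (i,x)(i+1,x\pm1)\ \ (1\le i<k),\qquad (k,x)\,w ;
\]
see Figure~\ref{fig:M}. This graph has odd girth $2k+1$ and is not $3$-colorable (Section~\ref{sec:mycielski}). It has $2k^2+k+1$ vertices and minimum degree $3$, attained in row $k$, which gives the known lower bound $\delta_\chi(\mathcal{C}_{2k-1},3)\ge 3/(2k^2+k+1)$. The known upper bound is of a different order: $\delta_\chi(\mathcal{C}_{2k-1},3)\le 1/(2k+t)$ for every $t\in\mathbb{N}$ and every $k\ge 5490+45t$, hence $\delta_\chi(\mathcal{C}_{2k-1},3)\le 1/((2+\varepsilon)k)$ for some $\varepsilon>0$ and all large $k$. B\"ottcher, Frankl, Mergoni Cecchelli, Parczyk and Skokan \cite{BFMPS} asked which order is correct.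

\begin{quote}
Is $\delta_\chi(\mathcal{C}_{2k-1},3)\ge \gamma/f(k)$ for all large $k$, with a constant $\gamma>0$ and a linear polynomial $f$ with positive leading coefficient? Or is $\delta_\chi(\mathcal{C}_{2k-1},3)\le\gamma/f(k)$ for all large $k$, with a constant $\gamma>0$ and a quadratic polynomial $f$ with positive leading coefficient?
\end{quote}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0,...,6} {
  \draw[gray] (\x,3) -- (3,4.3);
  \draw[very thick] (\x,1) -- (\x+1,1);
  \foreach \i in {1,2} {
    \draw (\x,\i) -- (\x+1,\i+1);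
    \draw (\x+1,\i) -- (\x,\i+1);
  }
  \node at (\x,0.6) {$\x$};
}
\foreach \x in {0,...,6} \foreach \i in {1,2,3} \fill (\x,\i) circle (2.2pt);
\foreach \i in {1,2,3} {
  \draw[fill=white] (7,\i) circle (2.2pt);
  \node at (-1,\i) {row $\i$};
}
\node at (7,0.6) {$0$};
\fill (3,4.3) circle (2.2pt) node[above] {$w$};
\node at (8.2,4.3) {$10$}; \node at (8.2,3) {$2$};
\node at (8.2,2) {$2$}; \node at (8.2,1) {$5$};
\end{tikzpicture}
\caption{The graph $M_3$, cut open along column $0$; the hollow vertices are second copies of the vertices of column $0$. The thick edges form the cycle of length $7$ in row $1$. If each vertex is given the weight shown to the right of its row, then the neighbors of every vertex have total weight $14$, and all vertices together have weight $73$.}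
\label{fig:M}
\end{figure}

The shapes of the examples suggest a guess. An odd cycle is a one-dimensional object of about $2k$ vertices, and $M_k$ is a two-dimensional array of about $2k^2$ vertices; one more color seems to cost one more dimension, that is, a factor of $k$. The guess is not forced, however. What counts is not the number of vertices of such an array but the number of vertices needed to supply its degrees, and neighborhoods can overlap heavily: in $M_k$ the single vertex $w$ serves a whole row. One has to rule out that a $4$-chromatic structure can be supplied with its degrees by only order $k$ neighborhoods. Our first theorem does this.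

\begin{theorem}\label{thm:three}
For every $k\ge2$,
\[
\ell_k\le\delta_\chi(\mathcal{C}_{2k-1},3)\le\frac{6}{k^2-3k+4},
\qquad
\ell_k=\begin{cases}\dfrac{4(2k+1)}{k(2k+1)^2+8} & \text{if $k$ is even,}\\[4mm] \dfrac{4(2k+1)}{(k-1)(2k+1)^2+16k} & \text{if $k$ is odd.}\end{cases}
\]
In particular,
\[
2\le\liminf_{k\to\infty}k^2\delta_\chi(\mathcal{C}_{2k-1},3)\le\limsup_{k\to\infty}k^2\delta_\chi(\mathcal{C}_{2k-1},3)\le6 .
\]
\end{theorem}

Thus the second alternative holds, with $\gamma=6$ and $f(k)=k^2-3k+4$. The first fails, because $\gamma/(ak+b)>6/(k^2-3k+4)$ for all large $k$ whenever $\gamma,a>0$. The ``in particular'' statement follows from the bounds, since $k^2\ell_k\to2$. We do not determine the asymptotic constant, which lies in $[2,6]$ if the limit exists. For $k=2$ the lower bound is $\ell_2=10/29$, the exact value of $\delta_\chi(\{C_3\},3)$, known by the work of H\"aggkvist and Jin; we do not use this.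

The guess of one factor of $k$ per color is correct for every number of colors.

\begin{theorem}\label{thm:all}
For all $k\ge2$ and $c\ge2$,
\[
\frac{1}{2(c-1)4^{c-1}}\,k^{-(c-1)}\le\delta_\chi(\mathcal{C}_{2k-1},c)\le 2\cdot4^{c-2}(c-1)!\;k^{-(c-1)} .
\]
So $\delta_\chi(\mathcal{C}_{2k-1},c)=\Theta_c(k^{-(c-1)})$.
\end{theorem}

The upper bounds are proved by finding a vertex around which balls of radius $\rho\le k$ contain order $\rho^{c-1}D(G)$ vertices. Section~\ref{sec:levels} does this for $c=2$. Section~\ref{sec:exchange} contains the exchange argument that gains one power of $\rho$ per color and proves the upper bound in Theorem~\ref{thm:all}; for $c=3$ this bound is $16/k^2$, which already answers the question. Section~\ref{sec:three} sharpens the argument to the upper bound in Theorem~\ref{thm:three}. Sections~\ref{sec:mycielski} and~\ref{sec:sphere} prove the two lower bounds. The proofs are self-contained except for the lower bound in Theorem~\ref{thm:all}, which uses the Lyusternik--Shnirelman theorem.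

\section{Levels, blow-ups and two colors}\label{sec:levels}

For a set $S$ of vertices, $N(S)=\bigcup_{x\in S}N(x)$; this set may intersect $S$. For a fixed vertex $v$, the \emph{center}, the $j$th \emph{level} is $L_j=\{u:d_G(u,v)=j\}$ and the \emph{ball} of radius $j$ is $B_j=L_0\cup\dots\cup L_j$. Both are empty for $j<0$.

We use throughout that \emph{a closed walk of odd length $\ell$ contains an odd cycle of length at most $\ell$}. For if the walk is not a cycle, then a repeated vertex splits it into two shorter closed walks, one of which has odd length, and we continue with that one.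

A \emph{blow-up} of a graph $H$ replaces each vertex by a nonempty independent set and each edge by a complete bipartite graph. It contains $H$, and collapsing the sets maps its edges to edges of $H$. So it has the same chromatic number as $H$ and, since an odd cycle collapses to an odd closed walk of the same length, the same odd girth. If all sets have equal size, the ratio $D/|V|$ is also unchanged, so each lower bound in this paper is witnessed by arbitrarily large graphs.

In Sections~\ref{sec:levels}--\ref{sec:three}, \emph{$k\ge2$ is fixed and $G=(V,E)$ is a graph on $n$ vertices with odd girth at least $2k+1$ and minimum degree $D\ge1$.} By \eqref{eq:sup}, an upper bound $\delta_\chi(\mathcal{C}_{2k-1},c)\le\beta$ follows once we show that $\chi(G)>c$ implies $D/n\le\beta$. Levels and balls are always taken in $G$.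

\begin{lemma}\label{lem:levels}
Let $v\in V$ be any center.
\begin{enumerate}
\item[(i)] If $x\in L_j$, then $N(x)\subseteq L_{j-1}\cup L_j\cup L_{j+1}$.
\item[(ii)] If $x\in L_j$ and $j\le k-1$, then $N(x)\subseteq L_{j-1}\cup L_{j+1}$. In particular, the parity of the level is a proper $2$-coloring of $G[B_{k-1}]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) is the triangle inequality. An edge inside $L_j$, together with shortest paths from its ends to $v$, is a closed walk of length $2j+1$, so $2j+1\ge2k+1$.
\end{proof}

Part (ii) is the reason why all our estimates stop at radius $k$. The next lemma treats two colors. It is stated for a subset $Y$ of $V$ because it will be applied to the ends of the monochromatic edges of a coloring, and it counts vertices of $N(Y)$ because these are the vertices that the minimum degree provides.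

\begin{lemma}\label{lem:two}
Let $Y\subseteq V$ and suppose that $G[Y]$ is not bipartite. Then there is a center $v\in Y$ such that $|N(Y)\cap B_\rho|\ge\frac12\rho D$ for all integers $0\le\rho\le k$.
\end{lemma}

\begin{proof}
Let $K$ be the vertex set of a non-bipartite component of $G[Y]$ and let $v\in K$. Since $G[B_{k-1}]$ is bipartite, $K$ contains a vertex outside $B_{k-1}$. Along a path in $G[K]$ from $v$ to that vertex the level changes by at most one per step, so we can pick $z_j\in K\cap L_j$ for $0\le j\le k-1$. By Lemma~\ref{lem:levels}(ii), $N(z_j)\subseteq L_{j-1}\cup L_{j+1}$, so $N(z_j)$ and $N(z_{j'})$ are disjoint unless $|j-j'|\in\{0,2\}$.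

Fix $\rho\le k$ and keep the indices $j\in\{0,\dots,\rho-1\}$ with $j\equiv\rho-1$ or $j\equiv\rho-2\pmod4$. No two of them differ by $2$, so the corresponding sets $N(z_j)$ are pairwise disjoint subsets of $N(Y)\cap B_\rho$, each of size at least $D$. If $\rho=4a+b$ with $0\le b\le3$, the number of indices kept is $2a+\min(b,2)\ge\rho/2$.
\end{proof}

With $Y=V$ and $\rho=k$ we get $n\ge kD/2$ for non-bipartite $G$, which is the upper bound in Theorem~\ref{thm:all} for $c=2$.

\section{The exchange argument}\label{sec:exchange}

For three colors we need a center around which balls grow quadratically. An arbitrary vertex will not do: a $4$-chromatic graph may have a component that is a blown-up long cycle, where balls grow linearly. So the center has to be placed where the chromatic number is forced, and the global condition $\chi(G)\ge4$ has to be converted into a lower bound of order $\rho D$ for an annulus at each radius $\rho$. The device that does both is an improper $2$-coloring.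

Let $Y\subseteq V$. A \emph{split} of $Y$ is a map $s:Y\to\{0,1\}$. An edge of $G[Y]$ is \emph{bad} for $s$ if its ends have the same value and \emph{good} otherwise. Let $Z_s\subseteq Y$ be the set of ends of bad edges. The \emph{cost} of $s$ is $|N(Z_s)|$, and $s$ is \emph{minimal} if no split of $Y$ has smaller cost.

\begin{example}\label{ex:M}
Let $G=M_k$ and $Y=V$, and let $s$ be the parity of the row, with $w$ counted as row $k+1$. The bad edges are those inside row $1$. So $Z_s$ is row $1$, which spans an odd cycle, and $N(Z_s)$ consists of rows $1$ and $2$. Take $v=(1,0)$ and name the columns by the integers $x$ with $|x|\le k$. A walk of length $\ell\le k-1$ from $v$ neither reaches $w$ nor wraps around, and each step changes the column by $\pm1$ and the row by at most $1$. It can end at $(i,x)$ exactly when $\ell\equiv x\pmod2$, $\ell\ge|x|$ and $\ell\ge i-1$: stay in row $1$ for $\ell-i+1$ steps, then climb. Hence for $r\le k-1$ the ball $B_r$ consists of the vertices $(i,x)$ with $|x|\le r$ and with $i\le r+1$ if $x\equiv r\pmod 2$, and $i\le r$ otherwise. It is nearly a rectangle, it has $(r+1)^2+r^2$ vertices, and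 on it the parity of the level is the parity of the column. Now replace $s$ on $B_r$ by the parity of the column. The segment of row $1$ inside the rectangle is no longer bad, and the only new bad edges are among those that leave the rectangle through its left, top and right sides.
\end{example}

The picture is that of a closed curve, the bad set, on a surface. Recoloring a ball reroutes the curve along the boundary of the ball. If the curve was as cheap as possible (we do not claim this for the split in the example), then the boundary costs at least as much as the piece of curve that was removed. That piece costs order $\rho D$ by Lemma~\ref{lem:two}, provided that the bad set is not bipartite and the center is chosen in it. This also explains the choice of the cost: the $\rho$ vertices $z_j$ of Lemma~\ref{lem:two} contribute only $\rho$ to $|Z_s|$, which is negligible against $n$, but they contribute order $\rho D$ to $|N(Z_s)|$. The next lemma makes both steps precise.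

\begin{lemma}\label{lem:exchange}
Let $Y\subseteq V$, let $s$ be a split of $Y$ and let $Z=Z_s$.
\begin{enumerate}
\item[(a)] If $c\ge2$ and $\chi(G[Y])\ge c+1$, then $\chi(G[Z])\ge c$.
\item[(b)] If $s$ is minimal, then for every center $v\in V$ and every integer $2\le\rho\le k$,
\[
|N(Z)\cap B_\rho|\le|N(Y)\cap(B_\rho\setminus B_{\rho-4})| .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $Z$ is partitioned into independent sets $T_1,\dots,T_{c-1}$, some possibly empty. Give the vertices of $T_i$ the color $i$ for $2\le i\le c-1$, and give each $x\in(Y\setminus Z)\cup T_1$ the color $s(x)\in\{0,1\}$. A monochromatic edge inside $(Y\setminus Z)\cup T_1$ would be bad, so both of its ends would lie in $Z$, hence in the independent set $T_1$. Thus the coloring is proper and $\chi(G[Y])\le c$, a contradiction.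

(b) Let $r=\rho-2$, so $0\le r\le k-2$. Let $s'$ be the parity of the level on $Y\cap B_r$ and let $s'=s$ on $Y\setminus B_r$; put $Z'=Z_{s'}$. Edges inside $B_r$ are good for $s'$ by Lemma~\ref{lem:levels}(ii). An edge disjoint from $B_r$ is bad for $s'$ only if it is bad for $s$. Every other edge joins $L_r$ to $L_{r+1}$. Therefore
\[
Z'\subseteq(Z\setminus B_r)\cup\bigl(Y\cap(L_r\cup L_{r+1})\bigr).
\]
Let $A=N(Y)\cap(B_{r+2}\setminus B_{r-2})$. We claim that $N(Z')\subseteq(N(Z)\setminus B_{r+2})\cup A$. Let $u$ be a neighbor of $z\in Z'$. If $z\in Y\cap(L_r\cup L_{r+1})$, then the level of $u$ lies between $r-1$ and $r+2$, so $u\in A$. Otherwise $z\in Z\setminus B_r$, so $u\in N(Z)$ and $u\notin B_{r-1}$; then either $u\notin B_{r+2}$, or $u\in A$ because $N(Z)\subseteq N(Y)$. This proves the claim, and minimality gives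
\[
|N(Z)|\le|N(Z')|\le|N(Z)|-|N(Z)\cap B_{r+2}|+|A| .\qedhere
\]
\end{proof}

The annulus has four levels because the new bad edges occupy two levels and their neighborhoods add one on each side. Minimality cannot be dropped from (b): for $Y=V$ and $s$ constant we have $N(Z)=V$, and the inequality would read $|B_\rho|\le|B_\rho\setminus B_{\rho-4}|$, which is false for $\rho\ge4$.

Here is the case of three colors, with $k=4q$ for simplicity. Let $\chi(G)\ge4$, let $s$ be a minimal split of $V$ and let $Z=Z_s$. By (a), $G[Z]$ is not bipartite, so Lemma~\ref{lem:two} gives a center $v\in Z$ with $|N(Z)\cap B_\rho|\ge\frac12\rho D$ for $\rho\le k$. By (b), $|B_\rho\setminus B_{\rho-4}|\ge\frac12\rho D$ for $\rho=4,8,\dots,4q$. These annuli are disjoint, so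
\[
n\ge\tfrac12D\,(4+8+\dots+4q)=q(q+1)D\ge\frac{k^2}{16}D .
\]
For more colors we iterate: the bad set of a minimal split of $Y$ becomes the next $Y$, with chromatic number smaller by at most one, until Lemma~\ref{lem:two} applies. The center is chosen at the bottom of the recursion and serves all stages, because (b) holds for every center. Let
\[
a_c=\frac{1}{2\cdot4^{c-2}(c-1)!},\qquad\text{so that}\qquad a_2=\frac12,\quad a_c=\frac{a_{c-1}}{4(c-1)}\ \ (c\ge3).
\]

\begin{proposition}\label{prop:growth}
Let $c\ge2$ and $Y\subseteq V$ with $\chi(G[Y])\ge c+1$. Then there is a center $v\in Y$ such that $|N(Y)\cap B_\rho|\ge a_c\rho^{c-1}D$ for all integers $0\le\rho\le k$.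
\end{proposition}

\begin{proof}
We use induction on $c$. The case $c=2$ is Lemma~\ref{lem:two}. Let $c\ge3$, let $s$ be a minimal split of $Y$ and let $Z=Z_s$. By Lemma~\ref{lem:exchange}(a), $\chi(G[Z])\ge c$, so the induction hypothesis gives $v\in Z\subseteq Y$ with $|N(Z)\cap B_\rho|\ge a_{c-1}\rho^{c-2}D$ for $0\le\rho\le k$. Let $f(\rho)=|N(Y)\cap B_\rho|$, so $f(\rho)=0$ for $\rho<0$. We have
\begin{equation}\label{eq:rec}
f(\rho)\ge f(\rho-4)+a_{c-1}\rho^{c-2}D\qquad(1\le\rho\le k).
\end{equation}
For $\rho\ge2$ this is Lemma~\ref{lem:exchange}(b). For $\rho=1$ it holds because $N(v)\subseteq N(Y)\cap B_1$, so that $f(1)\ge D\ge a_{c-1}D$. Apply \eqref{eq:rec} to $\rho,\rho-4,\rho-8,\dots$ as long as these numbers are positive. Since $x^{c-2}$ is increasing on $[0,\infty)$, each term satisfies $4m^{c-2}\ge\int_{\max(0,m-4)}^{m}x^{c-2}\,dx$, and for $m=\rho,\rho-4,\dots$ these intervals cover $[0,\rho]$. Hence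
\[
f(\rho)\ge a_{c-1}D\sum_{t\ge0,\ \rho-4t>0}(\rho-4t)^{c-2}\ge\frac{a_{c-1}D}{4}\int_0^\rho x^{c-2}\,dx=a_c\rho^{c-1}D .\qedhere
\]
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:all}]
If $\chi(G)\ge c+1$, then Proposition~\ref{prop:growth} with $Y=V$ and $\rho=k$ gives $n\ge a_ck^{c-1}D$, that is, $D/n\le2\cdot4^{c-2}(c-1)!\,k^{-(c-1)}$.
\end{proof}

\section{Three colors: the constant 6}\label{sec:three}

Let $\chi(G)\ge4$. Fix a minimal split $s$ of $V$, and write $Z=Z_s$ and $U=N(Z)$. Every vertex of $Z$ has a neighbor in $Z$, the other end of a bad edge, so $Z\subseteq U$. For a center $v$ let $F(\rho)=|U\cap B_\rho|$; then $F(\rho)=0$ for $\rho<0$. The bound $16/k^2$ came from $F(\rho)\ge\frac12\rho D$ and $|B_\rho|-|B_{\rho-4}|\ge F(\rho)$. We improve the slope $\frac12$ to $\frac23$ and add the term $F(\rho-4)$ to the second inequality, which asymptotically doubles its right side. This turns $16$ into $16\cdot\frac34\cdot\frac12=6$.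

\subsection*{Following an odd cycle in both directions}

Lemma~\ref{lem:two} follows one path away from the center, whereas an odd cycle through the center leaves it in two directions. To use both, we need neighborhoods attached to distant points of the cycle to be disjoint, and for this the cycle should have no shortcuts. A shortest odd cycle of $G[Z]$ does not suffice: a common neighbor of two of its vertices lies in $U$ but perhaps not in $Z$, and then nothing forbids it. So we take a shortest odd cycle of $G[U]$. The neighborhoods of its vertices need not lie in $U$, and we repair this by stepping from each vertex of the cycle to a neighbor in $Z$.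

\begin{lemma}\label{lem:slope}
There is a center $v$ such that $F(\rho)\ge\frac{2\rho-3}{3}D$ for all integers $2\le\rho\le k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exchange}(a), $G[Z]$ is not bipartite, so $G[U]$ contains an odd cycle. Let $O=o_0o_1\dots o_{\lambda-1}$, with indices modulo $\lambda$, be a shortest odd cycle of $G[U]$; then $\lambda\ge2k+1$. Two vertices $o_p,o_q$ divide $O$ into two arcs, one of even and one of odd length. We claim:
\begin{equation}\label{eq:short}
\begin{array}{l}\text{if $G[U]$ contains a walk of length $4$ from $o_p$ to $o_q$,}\\ \text{then the even arc between $o_p$ and $o_q$ has length at most $4$.}\end{array}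
\end{equation}
Indeed, if the even arc has length $d$, then the walk and the odd arc form a closed walk in $G[U]$ of odd length $4+\lambda-d$. It contains an odd cycle of $G[U]$, so $4+\lambda-d\ge\lambda$.

Let $v=o_0$. Since $o_p\in U=N(Z)$, we can choose $z_p\in Z\cap N(o_p)$ for each $p$. Fix $\rho$ and let $m=\rho-2\le k-2$. For integers $p$ with $|p|\le m$ we have $o_p\in B_{|p|}$, so $N(z_p)\subseteq U\cap B_{|p|+2}\subseteq U\cap B_\rho$.

Let $p\ne q$ be integers in $[-m,m]$ and suppose that $u\in N(z_p)\cap N(z_q)$. Then $o_pz_puz_qo_q$ is a walk of length $4$ in $G[U]$, because $z_p,z_q\in Z\subseteq U$ and $u\in N(Z)=U$. The arcs between $o_p$ and $o_q$ have lengths $|p-q|\le2k-4$ and $\lambda-|p-q|\ge(2k+1)-(2k-4)=5$. By \eqref{eq:short} the second arc is not the even one, so $|p-q|$ is even and at most $4$. Thus $N(z_p)$ and $N(z_q)$ are disjoint unless $|p-q|\in\{2,4\}$.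

Among the $2m+1$ integers in $[-m,m]$, keep every third even one and every third odd one, starting in each case with the smallest. Two kept integers differ by an odd number or by a multiple of $6$, and at least $(2m+1)/3=(2\rho-3)/3$ integers are kept. The corresponding sets $N(z_p)$ are pairwise disjoint subsets of $U\cap B_\rho$, each of size at least $D$.
\end{proof}

\subsection*{Using both recolorings of the ball}

A ball can be properly $2$-colored in two ways, and Lemma~\ref{lem:exchange}(b) used only one of them. Each edge from $L_r$ to $L_{r+1}$ is bad for exactly one of the two recolorings. The next proof shows that this separation persists for the neighborhoods outside $U$, so the annulus has to pay for two exchanges with disjoint sets of vertices.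

\begin{lemma}\label{lem:double}
For every center $v$ and every integer $2\le\rho\le k$,
\[
|B_\rho|-|B_{\rho-4}|\ge F(\rho)+F(\rho-4).
\]
\end{lemma}

\begin{proof}
Let $r=\rho-2$, so $0\le r\le k-2$. For $b\in\{0,1\}$ let $s_b=s$ outside $B_r$, and let $s_b(u)\equiv b+r-j\pmod2$ for $u\in L_j$ with $j\le r$. So $s_b$ alternates with the level on $B_r$ and equals $b$ on $L_r$. Edges inside $B_r$ are good for $s_b$ by Lemma~\ref{lem:levels}(ii), edges disjoint from $B_r$ are bad for $s_b$ exactly when they are bad for $s$, and an edge $xy$ with $x\in L_r$, $y\in L_{r+1}$ is bad for $s_b$ exactly when $s(y)=b$. With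
\[
Y_b=\{y\in L_{r+1}:s(y)=b\},\qquad X_b=L_r\cap N(Y_b),
\]
we obtain $Z_{s_b}\subseteq(Z\setminus B_r)\cup X_b\cup Y_b$. Since $r+1\le k-1$, Lemma~\ref{lem:levels}(ii) applies to both $L_r$ and $L_{r+1}$ and gives
\begin{equation}\label{eq:XY}
N(X_b)\subseteq L_{r-1}\cup L_{r+1},\qquad N(Y_b)\subseteq L_r\cup L_{r+2}.
\end{equation}
Let $W_b=N(X_b\cup Y_b)\setminus U$ and $R=(B_{r+2}\setminus B_{r-2})\setminus U$; then $W_b\subseteq R$ by \eqref{eq:XY}. The sets $N(Z\setminus B_r)$ and $N(X_b\cup Y_b)\cap U$ both lie in $U\setminus B_{r-2}$, so $N(Z_{s_b})\subseteq(U\setminus B_{r-2})\cup W_b$. Minimality of $s$ gives $|U|\le|U|-F(r-2)+|W_b|$, that is,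
\begin{equation}\label{eq:Wb}
|W_b|\ge F(r-2)\qquad(b=0,1).
\end{equation}

We show that $W_0\cap W_1=\emptyset$. Let $u\in W_b$. Since $u\notin U=N(Z)$, no neighbor of $u$ lies in $Z$. So every edge at a neighbor of $u$ is good for $s$, and this includes every edge at $u$. The vertex $u$ has a neighbor in $Y_b$ or in $X_b$.
\begin{itemize}
\item If $u$ has a neighbor $y\in Y_b$, then $uy$ is good and $s(y)=b$, so $s(u)=1-b$. Moreover $u\in L_r\cup L_{r+2}$ by \eqref{eq:XY}.
\item If $u$ has a neighbor $x\in X_b$, let $y\in Y_b$ be a neighbor of $x$. The edges $xy$ and $xu$ are good, so $s(x)=1-b$ and $s(u)=b$. Moreover $u\in L_{r-1}\cup L_{r+1}$ by \eqref{eq:XY}.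
\end{itemize}
In both cases $s(u)\equiv b+j-r+1\pmod2$, where $j$ is the level of $u$. So $u$ determines $b$, and the sets $W_0,W_1$ are disjoint.

Adding the two inequalities \eqref{eq:Wb},
\[
2F(r-2)\le|W_0|+|W_1|\le|R|=|B_{r+2}|-|B_{r-2}|-\bigl(F(r+2)-F(r-2)\bigr),
\]
which is the assertion.
\end{proof}

The disjointness of $W_0$ and $W_1$ did not use minimality, and it can be seen in Example~\ref{ex:M}. There, for $r\le k-3$, the set $Y_b$ consists of the vertices of $L_{r+1}$ in rows of parity $b$, so $i+x\equiv b+r+1\pmod 2$ on $Y_b$. Edges of the rectangle between different rows preserve the parity of $i+x$, and $W_b$ avoids rows $1$ and $2$. So $W_0$ and $W_1$ lie in the two classes of a checkerboard.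

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:three}]
Take the center from Lemma~\ref{lem:slope}. Both lemmas need $\rho\ge2$, so write $k=4q+e$ with $q\ge0$ and $e\in\{2,3,4,5\}$. Sum Lemma~\ref{lem:double} over $\rho=4t+e$ for $t=0,\dots,q$. The left sides add up to $|B_k|-|B_{e-4}|\le n$. On the right we discard $F(e-4)\ge0$ and apply Lemma~\ref{lem:slope} to the other terms:
\[
n\ge\sum_{t=0}^{q}F(4t+e)+\sum_{t=0}^{q-1}F(4t+e)\ge\frac D3\Bigl[\sum_{t=0}^{q}(8t+2e-3)+\sum_{t=0}^{q-1}(8t+2e-3)\Bigr].
\]
The two sums are $(q+1)(4q+2e-3)$ and $q(4q+2e-7)$, so the bracket equals $8q^2+(4e-6)q+2e-3$. Substituting $q=(k-e)/4$,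
\[
\frac{(k-e)^2}{2}+\frac{(2e-3)(k-e)}{2}+2e-3=\frac{k^2-3k+4}{2}+\frac{(e-2)(5-e)}{2}\ge\frac{k^2-3k+4}{2}.
\]
Hence $n\ge\frac16(k^2-3k+4)D$, that is, $D/n\le6/(k^2-3k+4)$.
\end{proof}

\section{Weighted Mycielski graphs}\label{sec:mycielski}

We prove the lower bound in Theorem~\ref{thm:three} with a blow-up of the graph $M_k$ from Section~\ref{sec:intro}. Recall that $N=2k+1$.

\begin{lemma}\label{lem:Mgirth}
The graph $M_k$ has odd girth $2k+1$.
\end{lemma}

\begin{proof}
Row $1$ is a cycle of length $2k+1$. Along an odd cycle that avoids $w$, the column describes a closed walk of the same odd length in the cycle $C_N$ on $\mathbb{Z}_N$, and such a walk has length at least $N$. Now consider an odd cycle through $w$, and count $w$ as row $k+1$. Every edge that is not inside row $1$ changes the parity of the row, so the cycle contains an edge inside row $1$. Each of the two paths from $w$ to the ends of this edge has length at least $k$, so the cycle has length at least $2k+1$.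
\end{proof}

A proper $3$-coloring maps closed walks to closed walks in a triangle, and these have a winding number. The next proof shows that the winding number does not change when a walk is pushed across a $4$-cycle, that it is nonzero for row $1$, and that row $1$ can be pushed up to the apex, where the winding number is zero. A walk that is pushed up one row at a time alternates between two rows and so must have even length; for this reason we go around row $1$ twice.

\begin{lemma}\label{lem:Mchi}
The graph $M_k$ is not $3$-colorable.
\end{lemma}

\begin{proof}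
Suppose that $g:V(M_k)\to\mathbb{Z}_3$ is a proper coloring. For adjacent vertices $u,u'$ let $\varphi(u,u')\in\{1,-1\}$ be congruent to $g(u')-g(u)$ modulo $3$; then $\varphi(u',u)=-\varphi(u,u')$. The \emph{sum} of a closed walk is the sum of $\varphi$ over its steps. It is divisible by $3$ and has the parity of the length of the walk. For a closed walk of length $4$ it lies in $\{0,\pm2,\pm4\}$, so it is $0$. If $u$ and $u'$ are common neighbors of $a$ and $b$, the closed walk $aubu'a$ therefore gives
\begin{equation}\label{eq:swap}
\varphi(a,u)+\varphi(u,b)=\varphi(a,u')+\varphi(u',b).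
\end{equation}

For $t\in\mathbb{Z}_{2N}$ let $(i,t)$ denote the vertex in row $i$ and column $t\bmod N$, and extend the notation by $(0,t)=(1,t)$ and $(k+1,t)=w$. With this convention, for $1\le i\le k$ both $(i-1,t)$ and $(i+1,t)$ are adjacent to both $(i,t-1)$ and $(i,t+1)$. For $0\le i\le k$ define a closed walk $P_i$ of length $2N$ by
\[
P_i(t)=\begin{cases}(i+1,t)&\text{if }t\equiv i\pmod2,\\ (i,t)&\text{otherwise,}\end{cases}\qquad t\in\mathbb{Z}_{2N}.
\]
Let $1\le i\le k$. At times $t\not\equiv i\pmod2$ both $P_{i-1}$ and $P_i$ are at $(i,t)$. At times $t\equiv i\pmod2$ they are at $(i-1,t)$ and $(i+1,t)$, respectively, which are common neighbors of $(i,t-1)$ and $(i,t+1)$. By \eqref{eq:swap}, applied once for each such $t$, the walks $P_{i-1}$ and $P_i$ have the same sum. Now $P_0$ goes twice around row $1$, so its sum is $2S$, where $S$ is the sum of a closed walk of odd length $N$; thus $S$ is odd. The walk $P_k$ is at $w$ at every second time, so it consists of pairs of steps $w,u,w$ and its sum is $0$. Hence $2S=0$, a contradiction.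
\end{proof}

In $M_k$ the vertices of rows $1,\dots,k-1$ have degree $4$, those of row $k$ have degree $3$, and $w$ has degree $N\ge5$. Replacing $w$ by two copies raises the minimum degree to $4$ and gives the ratio $4/(2k^2+k+2)$, which is already asymptotic to $2/k^2$. The apex still has more neighbors than it needs, and we remove this waste by making all degrees equal.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:three}]
Give each vertex of row $i$ the weight $a_i$ and give $w$ the weight $\omega$. The \emph{weighted degree} of a vertex, the total weight of its neighbors, is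
\[
\begin{array}{ll}
2a_1+2a_2&\text{in row }1,\\
2a_{i-1}+2a_{i+1}&\text{in row }i,\ 2\le i\le k-1,\\
2a_{k-1}+\omega&\text{in row }k,\\
Na_k&\text{at }w.
\end{array}
\]
We want all of these to equal $1$. The last condition says $a_k=\tau$, where $\tau=1/N$. The conditions for rows $1,\dots,k-1$ say that two weights add up to $\frac12$ for each of the pairs of rows $\{1,2\}$ and $\{i-1,i+1\}$, $2\le i\le k-1$. List the rows by descending from $k$ in steps of two, crossing the pair $\{1,2\}$, and ascending to $k-1$ in steps of two:
\[
\begin{array}{ll}
k,\ k-2,\ \dots,\ 2,\ 1,\ 3,\ \dots,\ k-1&\quad(k\text{ even}),\\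
k,\ k-2,\ \dots,\ 1,\ 2,\ 4,\ \dots,\ k-1&\quad(k\text{ odd}).
\end{array}
\]
Each row occurs once, and the consecutive pairs of the list are exactly the $k-1$ pairs above. So we let the weights alternate along the list, $\tau,\frac12-\tau,\tau,\dots$, and put $\omega=1-2a_{k-1}$. All weights are positive rationals and all weighted degrees are $1$.

If $k$ is even, the list splits into $k/2$ consecutive pairs and ends with $a_{k-1}=\frac12-\tau$, so $\omega=2\tau$ and the total weight is
\[
N\cdot\frac k4+\frac2N=\frac{kN^2+8}{4N}.
\]
If $k$ is odd, the list consists of $(k-1)/2$ pairs and a last entry $a_{k-1}=\tau$, so $\omega=1-2\tau$ and the total weight is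
\[
N\Bigl(\frac{k-1}{4}+\tau\Bigr)+1-2\tau=\frac{(k-1)N^2+8N-8}{4N}=\frac{(k-1)N^2+16k}{4N}.
\]
In both cases the total weight is $1/\ell_k$. Multiply all weights by a positive integer $m$ that makes them integers, and blow up each vertex to a set of that size. The resulting graph is $m$-regular and has $m/\ell_k$ vertices. By Lemmas~\ref{lem:Mgirth} and~\ref{lem:Mchi} it has odd girth $2k+1$ and is not $3$-colorable, so \eqref{eq:sup} gives $\delta_\chi(\mathcal{C}_{2k-1},3)\ge\ell_k$.
\end{proof}

For $k=2$ and $m=10$ the sets have sizes $3$ in row $1$, $2$ in row $2$ and $4$ at the apex, giving a $10$-regular graph on $29$ vertices. The case $k=3$, $m=14$ is shown in Figure~\ref{fig:M}.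

\section{Near-antipodal graphs on spheres}\label{sec:sphere}

For the lower bound in Theorem~\ref{thm:all} we need, for every $c$, a graph of odd girth at least $2k+1$ with order $k^{c-1}$ vertices, no isolated vertex and chromatic number greater than $c$. We place points on the sphere of dimension $d=c-1$ at mutual distances of order $1/k$ and join two points when they are nearly antipodal. An odd closed walk must then drift from a point to its antipode in small steps, which makes it long, and the chromatic number is forced by the following theorem. Let $S^d$ be the unit sphere in $\mathbb{R}^{d+1}$.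

\begin{theorem}[Lyusternik--Shnirelman]\label{thm:LS}
If $S^d$ is covered by $d+1$ closed sets, then one of them contains a pair of antipodal points $p$ and $-p$.
\end{theorem}

Let $\angle(x,y)\in[0,\pi]$ be the angle between $x,y\in S^d$. It is a metric with $\angle(-x,-y)=\angle(x,y)$ and $\angle(x,-x)=\pi$. A \emph{cap} of radius $\phi$ is a ball in this metric. In polar coordinates about its center, the fraction of the sphere that it covers is $\int_0^\phi\sin^{d-1}\theta\,d\theta\big/\int_0^\pi\sin^{d-1}\theta\,d\theta$. For $\phi\le\pi/2$ we use $\sin\theta\ge2\theta/\pi$ in the numerator and $\sin\theta\le1$ in the denominator, and find that this fraction is at least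
\begin{equation}\label{eq:cap}
\Bigl(\frac2\pi\Bigr)^{d-1}\frac{\phi^d}{d\pi}.
\end{equation}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:all}]
Let $d=c-1\ge1$ and $\varepsilon=\pi/(4k)$. Call $X\subseteq S^d$ \emph{separated} if its points have pairwise angles at least $\varepsilon$. The open caps of radius $\varepsilon/2$ about the points of a separated set are disjoint, so \eqref{eq:cap} and $2/\varepsilon=8k/\pi$ give
\[
|X|\le d\pi\Bigl(\frac\pi2\Bigr)^{d-1}\Bigl(\frac{8k}{\pi}\Bigr)^{d}=2d(4k)^d .
\]
In particular there is a separated set $X$ that is maximal under inclusion. Every $p\in S^d$ is within angle $\varepsilon$ of a point of $X$, since otherwise $p$ could be added to $X$. Let $H$ be the graph on $X$ in which $x$ and $y$ are adjacent if $\angle(x,-y)\le2\varepsilon$. This relation is symmetric, and it forces $x\ne y$ because $2\varepsilon<\pi$.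

\emph{Degrees.} For $x\in X$ some $y\in X$ satisfies $\angle(-x,y)\le\varepsilon$, and $y$ is a neighbor of $x$. So $D(H)\ge1$.

\emph{Odd girth.} Let $x_0x_1\dots x_\ell$ with $x_\ell=x_0$ be a closed walk of odd length $\ell$. Consecutive points of the sequence $(-1)^ix_i$ are at angle $\angle(x_i,-x_{i+1})\le2\varepsilon$, and the sequence goes from $x_0$ to $-x_0$. So $\pi\le2\varepsilon\ell=\pi\ell/(2k)$, that is, $\ell\ge2k$, and $\ell\ge2k+1$ since $\ell$ is odd. This step dictates the choice of $\varepsilon$.

\emph{Chromatic number.} Suppose that $H$ has a proper coloring with $c=d+1$ colors. Let $F_i$ be the union of the closed caps of radius $\varepsilon$ about the points of color $i$. These $d+1$ sets are closed, as finite unions of closed caps, and they cover $S^d$. By Theorem~\ref{thm:LS} some $F_i$ contains points $p$ and $-p$, so there are $x,y\in X$ of color $i$ with $\angle(x,p)\le\varepsilon$ and $\angle(y,-p)\le\varepsilon$. Then $\angle(x,-y)\le\angle(x,p)+\angle(p,-y)\le2\varepsilon$, so $x$ and $y$ are adjacent vertices of the same color, a contradiction. Hence $\chi(H)>c$.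

By \eqref{eq:sup},
\[
\delta_\chi(\mathcal{C}_{2k-1},c)\ge\frac1{|X|}\ge\frac{1}{2(c-1)(4k)^{c-1}} .\qedhere
\]
\end{proof}

\begin{thebibliography}{1}

\bibitem{BFMPS}
Julia B\"ottcher, N\'ora Frankl, Domenico Mergoni Cecchelli, Olaf Parczyk, Jozef Skokan,
\emph{Graphs with large minimum degree and no small odd cycles are $3$-colourable},
arXiv:2302.01875 (2023).

\end{thebibliography}
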